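
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Enthralled vector fields on quadrics:\\ a counterexample to a conjecture of\\ Altomani, Hill, Nacinovich and Porten}


\begin{abstract}
Let $\mathfrak Z$ be a distribution of complex vector fields. A real vector field $X$ is enthralled by $\mathfrak Z$ if $Xu$ is controlled, with a loss of less than one derivative, by $u$ and finitely many $\Lambda_iu$ with $\Lambda_i\in\mathfrak Z$. It was conjectured that, near the points of a dense open set, the enthralled fields are exactly those obtained from the real parts of elements of $\mathfrak Z$ by repeated brackets with fields that are controlled without loss. We disprove this on a homogeneous quadric CR manifold of CR dimension $3$ and CR codimension $3$: there, on every nonempty open set, a nowhere vanishing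 enthralled field is missed. For all quadrics we determine both sides of the conjectured equality and obtain a necessary and sufficient condition for it. We give examples with any prescribed number of missed fields and sharp exponents $2^{-j}$, and an example in which every real vector field is enthralled and the conjecture still fails.
\end{abstract}

\section{The conjecture and the counterexample}

\subsection{Enthralled fields}

Let $M$ be a smooth real manifold and let $\mathfrak Z(M)$ be a distribution of complex vector fields on $M$, that is, a $\mathcal C^\infty(M,\mathbb C)$-submodule of the space of smooth complex vector fields. It need not have constant rank, and neither integrability nor any condition on $\mathfrak Z(M)\cap\overline{\mathfrak Z(M)}$ is assumed. For $V\subset M$ open, $\mathfrak Z(V)$ denotes the module of complex vector fields on $V$ that are locally $\mathcal C^\infty$-linear combinations of restrictions of elements of $\mathfrak Z(M)$. All vector fields are smooth; $\|\cdot\|_\mu$ is the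 Sobolev norm of order $\mu\in\mathbb R$, all standard choices of which are equivalent on functions supported in a fixed compact set; and $\mathcal C_0^\infty(U)$ is the space of smooth complex functions with compact support in $U$.

A real vector field $X$ on $V$ is \emph{enthralled} by $\mathfrak Z(V)$ if for every relatively compact open $U\Subset V$ there are $\Lambda_1,\dots,\Lambda_k\in\mathfrak Z(V)$, $\epsilon>0$ and $C>0$, depending on $X$ and $U$, such that
\begin{equation}\label{star}
\|Xu\|_{\epsilon-1}^2\le C\Big(\sum_{i=1}^k\|\Lambda_iu\|_0^2+\|u\|_0^2\Big)\qquad\text{for all }u\in\mathcal C_0^\infty(U).\tag{$\ast$}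
\end{equation}
We say that $X$ \emph{satisfies \eqref{star} with} $\epsilon$ if, for every $U\Subset V$, the estimate holds with this value of $\epsilon$. For $\epsilon\le1$ the number $1-\epsilon$ is the loss of derivatives. If $\epsilon=1$, then $Xu$ is controlled in $L^2$, as it would be if $X$ itself belonged to $\mathfrak Z(V)$. Any $\epsilon>0$ is still better than the trivial $\|Xu\|_{-1}\le C\|u\|_0$. If all real fields are enthralled, then summing \eqref{star} over coordinate fields on a chart gives the subelliptic estimate $\|u\|_\epsilon^2\le C(\sum\|\Lambda_iu\|_0^2+\|u\|_0^2)$. So the enthralled fields are the directions in which the system $\mathfrak Z$ gains regularity.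

How can one find them? Let $\mathfrak A_{\mathfrak Z}(V)$ be the real Lie algebra generated by the real vector fields on $V$ that satisfy \eqref{star} with $\epsilon=1$. The following two facts are known:
\begin{itemize}
\item[(a)] the enthralled fields form a module over $\mathfrak A_{\mathfrak Z}(V)$: they are a real vector space closed under $X\mapsto[Y,X]$ for $Y\in\mathfrak A_{\mathfrak Z}(V)$;
\item[(b)] $\mathrm{Re}\,Z$ satisfies \eqref{star} with $\epsilon=\frac12$ for every $Z\in\mathfrak Z(V)$.
\end{itemize}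
If $\mathfrak Z$ is generated by real fields, those fields satisfy \eqref{star} with $\epsilon=1$ trivially, and (a) says that all their iterated brackets are enthralled. For a truly complex $Z\in\mathfrak Z(V)$, what is given is control of $Zu$ in $L^2$, but not of $\bar Zu$, and (b) controls $\mathrm{Re}\,Z$ with a loss of half a derivative. Together, (a) and (b) say that the enthralled fields contain the $\mathfrak A_{\mathfrak Z}(V)$-module $\mathcal M(V)$ generated by the real parts of the elements of $\mathfrak Z(V)$: the smallest real vector space of real fields on $V$ that contains $\mathrm{Re}\,Z$ for all $Z\in\mathfrak Z(V)$ and contains $[Y,W]$ whenever $Y\in\mathfrak A_{\mathfrak Z}(V)$ and $W$ belongs to it. The natural guess is that, away from singular points, there is nothing else.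

\begin{conjecture}[\cite{AHNP}]\label{conj}
The real vector fields satisfying \eqref{star} coincide on a dense open subset of $M$ with the elements of the $\mathfrak A_{\mathfrak Z}(M)$-module generated by the real parts of the elements of $\mathfrak Z(M)$.
\end{conjecture}

The statement is understood locally: there is a dense open $\Omega\subset M$ such that every $p\in\Omega$ has arbitrarily small open neighborhoods $V\subset\Omega$ for which the real fields on $V$ enthralled by $\mathfrak Z(V)$ are exactly the elements of $\mathcal M(V)$. We show that it is false.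

\begin{theorem}\label{main}
On $M=\mathbb C^3_z\times\mathbb R^3_{(t,r,s)}$ put $T=\partial_t$, $R=\partial_r$, $S=\partial_s$, and let $\mathfrak Z(M)$ be the $\mathcal C^\infty(M,\mathbb C)$-span of
\[
\begin{aligned}
Z_1&=\partial_{z_1}-\tfrac i2\,\bar z_3T,\\
Z_2&=\partial_{z_2}-\tfrac i2(\bar z_2T+\bar z_3R),\\
Z_3&=\partial_{z_3}-\tfrac i2(\bar z_1T+\bar z_2R+\bar z_3S).
\end{aligned}
\]
For every nonempty open $V\subset M$, the field $R|_V$ satisfies \eqref{star} with $\epsilon=\frac14$, but $R|_V\notin\mathcal M(V)$. Hence Conjecture \textup{\ref{conj}} is false: no dense, or even nonempty, open set $\Omega$ as required exists.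
\end{theorem}

In this example $\mathfrak Z$ has constant rank, $[Z_j,Z_k]=0$ and $\mathfrak Z\cap\overline{\mathfrak Z}=0$, so it is a CR structure. It is homogeneous, so no point is more singular than another.

\subsection{The idea}

After a Fourier transform in $(t,r,s)$, with dual variable $\xi=(\tau,\rho,\sigma)$, everything is governed by the Levi form at frequency $\xi$, the Hermitian form with matrix
\begin{equation}\label{matrix}
L(\xi)=\begin{pmatrix}0&0&\tau\\0&\tau&\rho\\\tau&\rho&\sigma\end{pmatrix}.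
\end{equation}
Let $\nu(\xi)$ be the smallest number $\nu\ge0$ with $L(\xi)+\nu I\ge0$. The energy $\sum\|Z_ju\|_0^2$ at frequency $\xi$ is at least $\nu(\xi)\|u\|^2$, and this is sharp up to a constant. So the frequencies that $\mathfrak Z$ does not control are those with $L(\xi)\ge0$. For them, the zero in position $(1,1)$ forces $\tau=0$; \emph{then} position $(2,2)$ is zero and forces $\rho=0$. Hence both $\tau$ and $\rho$ vanish on all uncontrolled frequencies, and quantifying the two steps shows that both $T$ and $R$ are enthralled.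

The algebra $\mathfrak A_{\mathfrak Z}$ sees only the first step. The direction $e_1$ lies in the kernel of every positive semidefinite $L(\xi)$ for a linear reason, $\langle L(\xi)e_1,e_1\rangle\equiv0$, and $\mathrm{Re}\,Z_1$ is controlled without loss. The direction $e_2$ is in the kernel only after $\tau=0$ is known; $\mathrm{Re}\,Z_2$ is controlled only with a loss (Remark~\ref{threequarters}), so the bracket $[Z_2,\bar Z_3]=iR$ is not available to $\mathcal M$. Successive elimination of this kind is called facial reduction of the cone of positive semidefinite Levi forms; $\mathcal M$ performs one step, and \eqref{star} all of them.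

Section~\ref{sec:quadrics} sets up quadrics in general. Section~\ref{sec:small} works out small examples and proves that $R$ is enthralled. Section~\ref{sec:lossless} determines the fields with $\epsilon=1$, and Section~\ref{sec:proof} proves Theorem~\ref{main}. This proof uses neither (a) nor (b). The remaining sections go further: for all quadrics, the enthralled fields and $\mathcal M(V)$ (Theorem~\ref{classification}); any number of missed fields, with sharp exponents (Theorem~\ref{exponents}); and failure when all fields are enthralled (Theorem~\ref{allfields}).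

\section{Quadrics}\label{sec:quadrics}

\subsection{The vector fields}

Let $L^1,\dots,L^d$ be Hermitian $n\times n$ matrices. For $v,w\in\mathbb C^n$ and $\tau\in\mathbb R^d$ put
\[
Q(v,w)=\Big(\sum_{j,k}L^\alpha_{jk}v_j\bar w_k\Big)_{\alpha=1}^d\in\mathbb C^d,\qquad Q_\tau(v,w)=\tau\cdot Q(v,w),
\]
and $Q(w)=Q(w,w)\in\mathbb R^d$, $Q_\tau(w)=Q_\tau(w,w)\in\mathbb R$. The matrix of $Q_\tau$ is $L(\tau)=\sum_\alpha\tau_\alpha L^\alpha$, and $\overline{Q(v,w)}=Q(w,v)$. We write $Q_\tau\ge0$ if $Q_\tau(w)\ge0$ for all $w$. Let $\langle v,w\rangle=\sum v_j\bar w_j$.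

On $G=\mathbb C^n_z\times\mathbb R^d_t$ define, for constant $w\in\mathbb C^n$,
\[
Z_w=\sum_jw_j\partial_{z_j}-\tfrac i2\,Q(w,z)\cdot\partial_t,\qquad
\bar Z_w=\overline{Z_w}=\sum_j\bar w_j\partial_{\bar z_j}+\tfrac i2\,Q(z,w)\cdot\partial_t,
\]
and $Z_j=Z_{e_j}$. Since $Q(w,z)$ is antiholomorphic in $z$, $[Z_v,Z_w]=0$. The fields $\partial_{t_\alpha}$ commute with all $Z_w,\bar Z_w$, and
\begin{equation}\label{ZZbar}
[Z_v,\bar Z_w]=\tfrac i2Q(v,w)\cdot\partial_t+\tfrac i2Q(v,w)\cdot\partial_t=i\,Q(v,w)\cdot\partial_t .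
\end{equation}
The fields $Z_j,\bar Z_j,\partial_{t_\alpha}$ are a global frame of $\mathbb CTG$. Let $\mathfrak Z(G)$ be the span of $Z_1,\dots,Z_n$; then $\mathfrak Z(V)=\bigoplus_j\mathcal C^\infty(V,\mathbb C)Z_j$. The map $(z,t)\mapsto(z,\,t-\frac i2Q(z))$ identifies $G$ with the quadric $\mathrm{Im}\,\omega=-\frac12Q(z)$ in $\mathbb C^n_z\times\mathbb C^d_\omega$, and each $\bar Z_w$ annihilates the functions $z_j$ and the components of $t-\frac i2Q(z)$; so this is a CR structure of CR dimension $n$ and CR codimension $d$ with Levi forms $Q_\tau$. Theorem~\ref{main} concerns the case $n=d=3$ with \eqref{matrix}, that is,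
\begin{equation}\label{Qxi}
Q_\xi(w)=\tau\big(|w_2|^2+2\,\mathrm{Re}\,w_1\bar w_3\big)+2\rho\,\mathrm{Re}\,w_2\bar w_3+\sigma|w_3|^2 .
\end{equation}

A real field on $V$ is uniquely of the form
\[
Y_{w,\theta}=Z_w+\bar Z_w+\theta\cdot\partial_t,\qquad w\in\mathcal C^\infty(V,\mathbb C^n),\ \theta\in\mathcal C^\infty(V,\mathbb R^d),
\]
where $Z_w=\sum w_jZ_j$ also for variable $w$. Since $\mathrm{Re}\,Z_w=\frac12Y_{w,0}$, the set $\mathrm{Re}\,\mathfrak Z(V)=\{\mathrm{Re}\,Z:Z\in\mathfrak Z(V)\}$ consists of the $Y_{w,\theta}$ with $\theta=0$. For $b=Y_{v,\varphi}$ and $\eta=Y_{w,\psi}$, differentiating the coefficients and using \eqref{ZZbar} for the frame gives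
\begin{equation}\label{bracket}
[b,\eta]=Y_{\,b(w)-\eta(v),\;b(\psi)-\eta(\varphi)-2\,\mathrm{Im}\,Q(v,w)} ,
\end{equation}
with $b$ and $\eta$ acting componentwise: the frame contributes $iQ(v,w)\cdot\partial_t$ plus its complex conjugate, which is $-2\,\mathrm{Im}\,Q(v,w)\cdot\partial_t$.

\subsection{Translations}

For $p=(\zeta,t_0)\in G$ let $\ell_p(z,t)=(\zeta+z,\ t_0+t+\mathrm{Im}\,Q(z,\zeta))$. This diffeomorphism maps $0$ to $p$ and preserves Lebesgue measure and each $\partial_{t_\alpha}$. Since $Q(z,\zeta)$ is holomorphic in $z$, the derivative of $\mathrm{Im}\,Q(z,\zeta)$ along $\sum w_j\partial_{z_j}$ is $\frac1{2i}Q(w,\zeta)=-\frac i2Q(w,\zeta)$; so $\ell_p$ sends $Z_w$ to the field with $\partial_t$-coefficient $-\frac i2Q(w,z+\zeta)$ at the image point, which is $Z_w$. Sobolev norms on functions supported in a fixed compact set are equivalent under diffeomorphisms. Hence, if $Y_{w,\theta}$ satisfies \eqref{star} with $\epsilon$ on $V$, then so does $Y_{w\circ\ell_p,\theta\circ\ell_p}$ on $\ell_p^{-1}(V)$,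 and any point may be moved to $0$.

\subsection{Fourier transform in the central variables}

For $u\in\mathcal C_0^\infty(G)$ let $\tilde u(z,\tau)=(2\pi)^{-d/2}\int e^{-i\tau\cdot t}u(z,t)\,dt$. Under this transform $\partial_t$ becomes $i\tau$, and $Z_w,\bar Z_w$ (for constant $w$) become
\[
Z_{w,\tau}=\sum w_j\partial_{z_j}+\tfrac12Q_\tau(w,z),\qquad \bar Z_{w,\tau}=\sum\bar w_j\partial_{\bar z_j}-\tfrac12Q_\tau(z,w)=-(Z_{w,\tau})^* ,
\]
with $[Z_{w,\tau},\bar Z_{w,\tau}]=-Q_\tau(w)$ by \eqref{ZZbar}. For Schwartz $v$ on $\mathbb C^n$, with $L^2$ norms, $\|\bar Z_{w,\tau}v\|^2=-(Z_{w,\tau}\bar Z_{w,\tau}v,v)$ and $\|Z_{w,\tau}v\|^2=-(\bar Z_{w,\tau}Z_{w,\tau}v,v)$, so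
\begin{equation}\label{basic}
\|\bar Z_{w,\tau}v\|^2=\|Z_{w,\tau}v\|^2+Q_\tau(w)\|v\|^2 .
\end{equation}
Through this identity the sign of $Q_\tau$ enters the estimates. A negative value of $Q_\tau(w)$ makes $\|Z_{w,\tau}v\|^2$ large; a small positive value makes $\bar Z_{w,\tau}v$ controllable by $Z_{w,\tau}v$. Write
\[
\mathcal D(u)=\sum_j\|Z_ju\|_0^2,\qquad \mathcal D_\tau(v)=\sum_j\|Z_{j,\tau}v\|^2,\qquad
\nu(\tau)=\max\Big(0,\,-\min_{|w|=1}Q_\tau(w)\Big),
\]
where $Z_{j,\tau}=Z_{e_j,\tau}$. By the Cauchy--Schwarz inequality, $\|Z_{w,\tau}v\|^2\le|w|^2\mathcal D_\tau(v)$. The function $\nu$ is continuous and positively homogeneous of degree $1$; $\nu(\tau)$ is the smallest $\nu\ge0$ with $Q_\tau+\nu|\cdot|^2\ge0$, and it vanishes exactly where $Q_\tau\ge0$.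

\begin{lemma}\label{energy}
\textup{(i)} $\mathcal D_\tau(v)\ge\nu(\tau)\|v\|^2$ for all Schwartz $v$.
\textup{(ii)} $\inf\mathcal D_\tau(v)\le n\,\nu(\tau)$, the infimum being over Schwartz $v$ with $\|v\|=1$.
\end{lemma}

\begin{proof}
(i) If $\nu(\tau)>0$, take a unit vector $w$ with $Q_\tau(w)=-\nu(\tau)$. By \eqref{basic}, $\mathcal D_\tau(v)\ge\|Z_{w,\tau}v\|^2\ge-Q_\tau(w)\|v\|^2=\nu(\tau)\|v\|^2$.

(ii) If $Q_\tau$ is positive definite, the Gaussian $\exp(-\frac12Q_\tau(z))$ is annihilated by all $Z_{j,\tau}$. In general we add just enough to make it decay. Let $\kappa>0$, $\kappa\ge2\nu(\tau)$ and $v=\exp\big(-\frac12(Q_\tau(z)+\kappa|z|^2)\big)$. The eigenvalues $a_1,\dots,a_n$ of the form $Q_\tau+\kappa|\cdot|^2$ are at least $\kappa-\nu(\tau)\ge\kappa/2$, and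
\[
Z_{w,\tau}v=\Big(-\tfrac12Q_\tau(w,z)-\tfrac\kappa2\langle w,z\rangle+\tfrac12Q_\tau(w,z)\Big)v=-\tfrac\kappa2\langle w,z\rangle v .
\]
A unitary change of variables turns $|v|^2$ into $\exp(-\sum a_j|y_j|^2)$, for which the mean of $|y_j|^2$ is $1/a_j$. So
\[
\mathcal D_\tau(v)=\tfrac{\kappa^2}4\int|z|^2|v|^2\,dz=\tfrac{\kappa^2}4\sum_j\tfrac1{a_j}\,\|v\|^2\le\tfrac{n\kappa}2\|v\|^2 .
\]
Take $\kappa=2\nu(\tau)$ if $\nu(\tau)>0$, and let $\kappa\to0$ otherwise.
\end{proof}

Part (i) turns a bound on a frequency in terms of $\nu$ into an estimate of the form \eqref{star}.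

\begin{lemma}\label{criterion}
Let $\theta\in\mathbb R^d$, $\epsilon\in(0,1]$ and $C>0$ be such that
\begin{equation}\label{crit}
(\theta\cdot\tau)^2(1+|\tau|^2)^{\epsilon-1}\le C\,(1+\nu(\tau))\qquad\text{for all }\tau\in\mathbb R^d .
\end{equation}
Then $\|\theta\cdot\partial_tu\|_{\epsilon-1}^2\le C(\mathcal D(u)+\|u\|_0^2)$ for all $u\in\mathcal C_0^\infty(G)$, and $\theta\cdot\partial_t$ satisfies \eqref{star} with $\epsilon$ on every open $V\subset G$. The same estimate holds for $u\in\mathcal C_0^\infty(G\times\mathbb R^k)$, with $Z_j$ and $\partial_t$ acting in the variables of $G$.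
\end{lemma}

\begin{proof}
Let $x\in\mathbb R^k$ denote the extra variables, if any, and let $\tilde u$ still be the Fourier transform in $t$ only. By Plancherel and Lemma~\ref{energy}(i), applied for fixed $(\tau,x)$,
\begin{equation}\label{lower}
\mathcal D(u)\ge\int\nu(\tau)\,|\tilde u|^2\,dz\,d\tau\,dx .
\end{equation}
As $\epsilon-1\le0$, the weight $(1+|\tau|^2+\cdots)^{\epsilon-1}$ of the full Fourier transform is at most $(1+|\tau|^2)^{\epsilon-1}$. So $\|\theta\cdot\partial_tu\|^2_{\epsilon-1}\le\int(\theta\cdot\tau)^2(1+|\tau|^2)^{\epsilon-1}|\tilde u|^2\,dz\,d\tau\,dx$. Combine this with \eqref{crit} and \eqref{lower}.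
\end{proof}

\section{One step and two steps by hand}\label{sec:small}

\subsection{$n=d=1$: no step}
For $Q_\tau(w)=\tau|w|^2$ we have $\nu(\tau)=\max(0,-\tau)$. Frequencies $\tau<0$ are controlled; for $\tau>0$ the Gaussian $e^{-\tau|z|^2/2}$ has $\mathcal D_\tau=0$. Nothing beyond $\mathrm{Re}\,\mathfrak Z$ is enthralled (this is contained in Theorem~\ref{classification}), and the conjecture holds.

\subsection{$n=d=2$: one step}
Let $\xi=(\tau,\sigma)$, $(T,S)=(\partial_{t_1},\partial_{t_2})$ and
\[
L(\xi)=\begin{pmatrix}0&\tau\\\tau&\sigma\end{pmatrix}.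
\]
The number $-\nu$ is the smaller root of $\lambda^2-\sigma\lambda-\tau^2$, so $\tau^2=\nu(\sigma+\nu)$. Since $\nu\le|\tau|+|\sigma|\le2|\xi|$, this gives $\tau^2\le3\nu|\xi|$, and by Lemma~\ref{criterion} the field $T$ satisfies \eqref{star} with $\epsilon=\frac12$. The field $T$ is also found by brackets: $Q_\xi(e_1)=0$, so $\|\bar Z_1u\|_0=\|Z_1u\|_0$ by \eqref{basic}; thus $\mathrm{Re}\,Z_1$ and $\mathrm{Im}\,Z_1$ satisfy \eqref{star} with $\epsilon=1$, and $[Z_1,\bar Z_2]=iT$. The conjecture holds again: at $\tau=0$, $\sigma>0$ the form is nonnegative, and Theorem~\ref{classification}, with $E=\mathbb Ce_1$, $F=\mathbb RT$ and $P=\{\tau=0,\ \sigma\ge0\}$ there, shows that only the multiples of $T$ are added to $\mathrm{Re}\,\mathfrak Z$ on both sides.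

\subsection{$n=d=3$: two steps}
To separate the two sides we want a second frequency that is forced to vanish only after $\tau$ has been. In \eqref{matrix} the quantity $\tau$, which positivity of the $\{1,3\}$ block kills, is placed on the diagonal in position $(2,2)$, and a new frequency $\rho$ couples $w_2$ to $w_3$.

\begin{proposition}\label{enthralled}
In the setting of Theorem~\textup{\ref{main}},
\begin{equation}\label{minors}
\tau^2\le3\nu|\xi|,\qquad\rho^2\le10\,\nu^{1/2}|\xi|^{3/2},\qquad\nu=\nu(\xi).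
\end{equation}
On every open $V$, $T$ satisfies \eqref{star} with $\epsilon=\frac12$ and $R$ satisfies \eqref{star} with $\epsilon=\frac14$.
\end{proposition}

\begin{proof}
By \eqref{Qxi}, $|Q_\xi(w)|\le(|\tau|+|\rho|+|\sigma|)|w|^2\le2|\xi||w|^2$, so $\nu\le2|\xi|$ and $\sigma+\nu\le3|\xi|$. The matrix $L(\xi)+\nu I$ is positive semidefinite; its principal minors with indices $\{1,3\}$ and $\{2,3\}$ give
\[
\tau^2\le\nu(\sigma+\nu)\le3\nu|\xi|,\qquad
\rho^2\le(\tau+\nu)(\sigma+\nu)\le\big(\sqrt{3\nu|\xi|}+\sqrt{2\nu|\xi|}\big)\,3|\xi|\le10\,\nu^{1/2}|\xi|^{3/2},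
\]
where we used $\nu=\nu^{1/2}\nu^{1/2}\le\sqrt{2\nu|\xi|}$. So $\tau^2(1+|\xi|^2)^{-1/2}\le3\nu$ and $\rho^2(1+|\xi|^2)^{-3/4}\le10\,\nu^{1/2}\le10(1+\nu)$. Apply Lemma~\ref{criterion}.
\end{proof}

\begin{remark}\label{threequarters}
The field $\mathrm{Re}\,Z_2$ satisfies \eqref{star} with $\epsilon=\frac34$. Indeed, $\|Z_2u\|_{-1/4}\le\|Z_2u\|_0$, and since $Q_\xi(e_2)=\tau$, \eqref{basic} gives
\[
\|\bar Z_2u\|_{-1/4}^2\le\int(1+|\xi|^2)^{-1/4}\big(\|Z_{2,\xi}\tilde u\|^2+\tau\|\tilde u\|^2\big)\,d\xi\le\|Z_2u\|_0^2+\int\sqrt{3\nu}\,\|\tilde u\|^2d\xi\le3\,(\mathcal D(u)+\|u\|_0^2),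
\]
where the norms under the integrals are taken in $z$, and we used $|\tau|\le\sqrt{3\nu|\xi|}$, $\sqrt{3\nu}\le2(1+\nu)$ and \eqref{lower}. Section~\ref{sec:proof} shows that $\epsilon=1$ is impossible. Thus $R$, which appears in $[Z_2,\bar Z_3]=iR$, is a bracket with a field that is controlled with an intermediate loss; the definition of $\mathfrak A_{\mathfrak Z}$ does not admit such fields.
\end{remark}

\section{The fields controlled without loss}\label{sec:lossless}

To show that $R\notin\mathcal M(V)$ we need an upper bound for $\mathfrak A_{\mathfrak Z}(V)$, hence all fields with $\epsilon=1$. Identity \eqref{basic} suggests the condition: $\bar Z_w$ is controlled without loss if $Q_\tau(w)$ is at most a multiple of the guaranteed energy $\nu(\tau)$. Put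
\[
E=\{w\in\mathbb C^n:\ \text{there is }C\ge0\text{ with }Q_\tau(w)\le C\,\nu(\tau)\text{ for all }\tau\in\mathbb R^d\}.
\]

\begin{lemma}\label{Elemma}
For $w\in\mathbb C^n$ the following are equivalent:
\begin{itemize}
\item[\textup{(1)}] $w\in E$;
\item[\textup{(2)}] there is $C$ with $\|\bar Z_{w,\tau}v\|^2\le C\,\mathcal D_\tau(v)$ for all $\tau\in\mathbb R^d$ and all Schwartz $v$;
\item[\textup{(3)}] there is $C$ with $\|\bar Z_wu\|_0^2\le C\,\mathcal D(u)$ for all $u\in\mathcal C_0^\infty(G)$.
\end{itemize}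
In particular, $E$ is a complex linear subspace of $\mathbb C^n$.
\end{lemma}

\begin{proof}
(1)$\Rightarrow$(2): by \eqref{basic} and Lemma~\ref{energy}(i), $\|\bar Z_{w,\tau}v\|^2\le|w|^2\mathcal D_\tau(v)+C\nu(\tau)\|v\|^2\le(|w|^2+C)\,\mathcal D_\tau(v)$.

(2)$\Rightarrow$(1): we may take $C\ge0$. By \eqref{basic}, $Q_\tau(w)\|v\|^2\le\|\bar Z_{w,\tau}v\|^2\le C\mathcal D_\tau(v)$; take the infimum over $\|v\|=1$ and use Lemma~\ref{energy}(ii) to get $Q_\tau(w)\le Cn\,\nu(\tau)$.

(2)$\Rightarrow$(3) is Plancherel.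

(3)$\Rightarrow$(2): fix $\tau$, $v\in\mathcal C_0^\infty(\mathbb C^n)$ and $\psi\in\mathcal C_0^\infty(\mathbb R^d)$ with $\|\psi\|=1$, and insert $u=N^{-d/2}\psi(t/N)e^{i\tau\cdot t}v(z)$. Terms in which $\psi$ is differentiated are $O(N^{-1})$ in $L^2$, so letting $N\to\infty$ gives (2) for $v$, with the same $C$. For Schwartz $v$, apply this to $\chi(z/k)v$ with $\chi\in\mathcal C_0^\infty$ equal to $1$ near $0$, and let $k\to\infty$.

Finally, $\bar Z_{w,\tau}$ is antilinear in $w$, so the set of $w$ with property (2) is a linear subspace.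
\end{proof}

\begin{proposition}\label{lossless}
Let $V\subset G$ be open. The real fields on $V$ that satisfy \eqref{star} with $\epsilon=1$ are exactly the fields $Y_{w,0}=Z_w+\bar Z_w$ with $w\in\mathcal C^\infty(V,E)$.
\end{proposition}

\begin{proof}
Let $w\in\mathcal C^\infty(V,E)$ and write $w=\sum f_ae_a'$ with a basis $(e_a')$ of $E$. On $U\Subset V$ the functions $f_a$ are bounded, and Lemma~\ref{Elemma}(3) for the $e_a'$ gives $\|Y_{w,0}u\|_0^2\le C\mathcal D(u)$ on $\mathcal C_0^\infty(U)$.

Conversely, let $Y_{w,\theta}$ satisfy \eqref{star} with $\epsilon=1$. Fix $p\in V$, translate it to $0$, and take $U\Subset V$ with $0\in U$. The $\Lambda_i$ in \eqref{star} are combinations of the $Z_j$ with coefficients bounded on $U$, so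
\begin{equation}\label{YU}
\|Y_{w,\theta}u\|_0^2\le C\big(\mathcal D(u)+\|u\|_0^2\big)\qquad\text{for all }u\in\mathcal C_0^\infty(U).
\end{equation}
We blow up at $0$, using that $Z_j$ has degree $1$ and $\partial_t$ has degree $2$. For $u\in\mathcal C_0^\infty(G)$ put $\delta_\lambda(z,t)=(\lambda z,\lambda^2t)$ and $u_\lambda=u\circ\delta_\lambda$; for large $\lambda$ its support lies in $U$. Then $Z_ju_\lambda=\lambda(Z_ju)\circ\delta_\lambda$ and $\partial_tu_\lambda=\lambda^2(\partial_tu)\circ\delta_\lambda$. Insert $u_\lambda$ in \eqref{YU}, change variables and cancel the common Jacobian: with $w_\lambda=w\circ\delta_{1/\lambda}$ and $\theta_\lambda=\theta\circ\delta_{1/\lambda}$,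
\[
\big\|\lambda(Z_{w_\lambda}+\bar Z_{w_\lambda})u+\lambda^2\theta_\lambda\cdot\partial_tu\big\|_0^2\le C\big(\lambda^2\mathcal D(u)+\|u\|_0^2\big).
\]
On $\operatorname{supp}u$, $w_\lambda\to w(0)$ and $\theta_\lambda\to\theta(0)$ uniformly. Dividing by $\lambda^4$ and letting $\lambda\to\infty$ we get $\theta(0)\cdot\partial_tu=0$ for all $u$, so $\theta$ vanishes at $p$. As $p$ was arbitrary, $\theta\equiv0$. Now divide by $\lambda^2$ and let $\lambda\to\infty$; with $w_0=w(0)$,
\[
\|(Z_{w_0}+\bar Z_{w_0})u\|_0^2\le C\,\mathcal D(u)\qquad\text{for all }u\in\mathcal C_0^\infty(G).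
\]
The zero order term has disappeared, and the estimate is global. Since $\|Z_{w_0}u\|_0^2\le|w_0|^2\mathcal D(u)$, condition (3) of Lemma~\ref{Elemma} holds for $w_0$, and $w_0\in E$. Thus the original coefficient $w$ takes values in $E$.
\end{proof}

Here $\epsilon=1$ is essential: in Theorem~\ref{main} the field $R$ satisfies \eqref{star} with $\epsilon=\frac14$ although its $\theta$ is not zero.

\section{Proof of Theorem~\ref{main}}\label{sec:proof}

By Proposition~\ref{enthralled}, $R$ satisfies \eqref{star} with $\epsilon=\frac14$ on every open $V$. It remains to prove $R|_V\notin\mathcal M(V)$ for $V\ne\emptyset$.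

\medskip\noindent\emph{The space $E$ is $\mathbb Ce_1$.} By \eqref{Qxi}, $Q_\xi(e_1)=0$ for all $\xi$, so $e_1\in E$. Conversely, let $w\in E$ with constant $C$. At $\xi=(0,0,1)$ we have $Q_\xi(w')=|w'_3|^2\ge0$ for all $w'\in\mathbb C^3$; so $\nu=0$ and $|w_3|^2\le0$, that is, $w_3=0$. At $\xi=(\delta,0,1)$ with $\delta>0$ we have, for all $w'\in\mathbb C^3$,
\[
Q_\xi(w')=\delta|w_2'|^2+2\delta\,\mathrm{Re}\,w_1'\bar w_3'+|w_3'|^2\ge-\delta^2|w_1'|^2 ,
\]
so $\nu\le\delta^2$. Thus $\delta|w_2|^2=Q_\xi(w)\le C\delta^2$ for all $\delta>0$, and $w_2=0$. (This is where $e_2$ fails: $\tau=\delta$ is of size $\nu^{1/2}$, much larger than $\nu$ for small $\delta$.)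

\medskip\noindent\emph{The algebra $\mathfrak A_{\mathfrak Z}(V)$.} By Proposition~\ref{lossless}, the real fields with $\epsilon=1$ are the elements of
\[
\mathfrak B(V)=\{Y_{fe_1,0}:f\in\mathcal C^\infty(V,\mathbb C)\}.
\]
Since $Q(e_1,e_1)=0$, the bracket formula \eqref{bracket} shows that $\mathfrak B(V)$ is a Lie algebra. So $\mathfrak A_{\mathfrak Z}(V)=\mathfrak B(V)$.

\medskip\noindent\emph{The module $\mathcal M(V)$.} Let $\mathfrak N(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\,T$. For $b=Y_{fe_1,0}$ and $\eta=Y_{w,\psi}\in\mathfrak N(V)$, with $\psi=(h,0,0)$, we have $Q(fe_1,w)=(f\bar w_3,0,0)$, and \eqref{bracket} gives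
\[
[b,\eta]=Y_{\,b(w)-\eta(f)e_1,\ (b(h)-2\,\mathrm{Im}(f\bar w_3),\,0,\,0)}\in\mathfrak N(V).
\]
So $\mathfrak N(V)$ is a real vector space that contains $\mathrm{Re}\,\mathfrak Z(V)$ and is closed under brackets with $\mathfrak A_{\mathfrak Z}(V)$; hence $\mathcal M(V)\subset\mathfrak N(V)$. The field $R=Y_{0,(0,1,0)}$ does not belong to $\mathfrak N(V)$ when $V\ne\emptyset$.

Thus on every nonempty open $V$ the enthralled fields differ from $\mathcal M(V)$, and no nonempty $\Omega$ as in Conjecture~\ref{conj} exists. \qed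

\section{All quadrics}\label{sec:all}

We return to an arbitrary quadric $G$. Let
\begin{itemize}
\item $P=\{\tau\in\mathbb R^d:Q_\tau\ge0\}$ and $P^\perp=\{\theta\in\mathbb R^d:\theta\cdot\tau=0\text{ for all }\tau\in P\}$;
\item $\ell_\tau(H)=\sum_{j,k}L_{jk}(\tau)H_{jk}$ for Hermitian $H$, a real number with $\ell_\tau(ww^*)=Q_\tau(w)$;
\item $K=\{H\ge0:\ell_\tau(H)=0\text{ for all }\tau\in\mathbb R^d\}$;
\item $F\subset\mathbb R^d$, the real span of the vectors $\mathrm{Re}\,Q(v,w)$ and $\mathrm{Im}\,Q(v,w)$ with $v\in E$, $w\in\mathbb C^n$.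
\end{itemize}
We identify $\theta\in\mathbb R^d$ with the field $\theta\cdot\partial_t$.

\begin{theorem}\label{classification}
For every nonempty open $V\subset G$:
\begin{itemize}
\item[\textup{(1)}] $E$ is a linear subspace, equal to $\bigcup_{H\in K}\mathrm{range}\,H$, and the real fields satisfying \eqref{star} with $\epsilon=1$ are exactly the $Z_w+\bar Z_w$ with $w\in\mathcal C^\infty(V,E)$;
\item[\textup{(2)}] $\mathcal M(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\otimes F$;
\item[\textup{(3)}] the enthralled fields are exactly $\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\otimes P^\perp$.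
\end{itemize}
Hence the conjecture holds for $G$ if and only if $F=P^\perp$, that is, if and only if
\[
\mathrm{span}\,P=\{\tau:Q_\tau(v,\cdot)=0\text{ for all }v\in E\}.
\]
If this condition fails, the equality in the conjecture fails on every nonempty open $V$.
\end{theorem}

\begin{remark}
Theorem~\ref{classification} makes the words ``facial reduction'' precise. If $H=\sum h_ih_i^*\in K$ and $\tau\in P$, then $\sum Q_\tau(h_i)=\ell_\tau(H)=0$ with all terms nonnegative, so $Q_\tau(h_i)=0$ and, by the Cauchy--Schwarz inequality for $Q_\tau\ge0$, $Q_\tau(h_i,\cdot)=0$. Thus a matrix $H\in K$ is a linear certificate that $\mathrm{range}\,H$ lies in the kernel of every positive semidefinite Levi form; $E$ collects all directions so certified, and $F$ the resulting linear equations for $P$. In particular $F\subset P^\perp$. One may now restrict to $\tau\in F^\perp$, where $Q_\tau$ descends to $\mathbb C^n/E$, and look for new certificates. For \eqref{matrix}, the first step has $E=\mathbb Ce_1$ and the equation $\tau=0$;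 on $\{\tau=0\}$ the form $2\rho\,\mathrm{Re}\,w_2\bar w_3+\sigma|w_3|^2$ on $\mathbb C^3/\mathbb Ce_1$ has the certificate $H=e_2e_2^*$, which yields $\rho=0$. This second step is what $\mathcal M$ misses.
\end{remark}

For part (3) we need to show that fields outside the stated set are not enthralled. The test functions are the Gaussians of Lemma~\ref{energy}, now localized: at frequencies where $Q_\tau$ is bounded below by a fixed constant their energy stays bounded while $|\tau|\to\infty$. Part (i) of the following lemma will give the sharp exponents in Section~\ref{sec:sharp}.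

\begin{lemma}\label{test}
Let $X=Y_{w,\theta}$ be a real field on an open $V\ni0$ for which \eqref{star} holds with some $\epsilon\in(0,1]$ on one open $U\Subset V$ with $0\in U$.
\begin{itemize}
\item[\textup{(i)}] Suppose that $w=0$ and $\theta$ is constant, and let $|\tau_N|\to\infty$ with $Q_{\tau_N}\ge-\kappa|\cdot|^2$ for a fixed $\kappa\ge0$. Then $|\theta\cdot\tau_N|\,|\tau_N|^{\epsilon-1}$ is bounded.
\item[\textup{(ii)}] If $\tau\ne0$ and $Q_\tau\ge0$, then $\theta(0)\cdot\tau=0$.
\end{itemize}
\end{lemma}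

\begin{proof}
In case (ii) put $\tau_N=N\tau$ and $\kappa=0$. In both cases $A_N(z)=Q_{\tau_N}(z)+(\kappa+1)|z|^2\ge|z|^2$. Let
\[
g_N=\exp\big(i\tau_N\cdot t-\tfrac12A_N(z)\big),\qquad G_N^2=\int_{\mathbb C^n}|g_N|^2\,dz=\frac{\pi^n}{\det A_N},
\]
where $|g_N|$ does not depend on $t$ and $\det A_N$ is the determinant of the matrix of $A_N$. As in Lemma~\ref{energy}, for $v\in\mathbb C^n$,
\[
Z_vg_N=-\tfrac{\kappa+1}2\langle v,z\rangle g_N,\qquad \bar Z_vg_N=-\big(Q_{\tau_N}(z,v)+\tfrac{\kappa+1}2\langle z,v\rangle\big)g_N,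
\]
so that
\begin{equation}\label{bN}
Xg_N=b_Ng_N,\qquad b_N=i\,\theta\cdot\tau_N-Q_{\tau_N}(z,w)-(\kappa+1)\,\mathrm{Re}\,\langle w,z\rangle .
\end{equation}
Let $\chi=\chi_1(z)\chi_2(t)$ be a smooth cutoff with values in $[0,1]$, equal to $1$ for $|z|,|t|\le\delta/2$ and supported in $|z|,|t|\le\delta$, with $\delta$ so small that $\operatorname{supp}\chi\subset U$, and put $u_N=\chi g_N$. In case (ii) a further smallness condition on $\delta$ is imposed below. In either case $\delta$ is fixed before $N$, and the constants $c,C>0$ do not depend on $N$.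

\emph{Size of $u_N$.} Choose a complex linear substitution $y=y(z)$ with $A_N(z)=|y|^2$. Then $dz=(\det A_N)^{-1}dy$ and $|y|\ge|z|$, so
\[
\int_{|z|\le\delta/2}|g_N|^2dz\ge\frac1{\det A_N}\int_{|y|\le\delta/2}e^{-|y|^2}dy=c\,G_N^2 ,
\]
and therefore $cG_N\le\|u_N\|_0\le CG_N$.

\emph{Right side of \eqref{star}.} The $\Lambda_i$ are combinations of the $Z_j$ with coefficients bounded on $U$, and $|Z_ju_N|\le|\chi Z_jg_N|+|(Z_j\chi)g_N|\le C|g_N|$ on $\operatorname{supp}\chi$. So the right side is at most $CG_N^2$.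

\emph{Left side of \eqref{star}.} Let $f=Xu_N=\chi b_Ng_N+(X\chi)g_N$. In case (i), $b_N=i\theta\cdot\tau_N$. If $|\theta\cdot\tau_N||\tau_N|^{\epsilon-1}$ were unbounded, then along a subsequence it would tend to infinity; since $\epsilon\le1$ and $|\tau_N|\to\infty$, so would $\beta_N:=|\theta\cdot\tau_N|$, and we work with this subsequence. In case (ii) suppose that $\theta(0)\cdot\tau\ne0$, put $\beta_N=N$, and choose $\delta$ so small that on $\operatorname{supp}\chi$
\[
|\theta\cdot\tau|\ge\tfrac12|\theta(0)\cdot\tau|\quad\text{and}\quad|Q_\tau(z,w)|\le\tfrac18|\theta(0)\cdot\tau| .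
\]
By \eqref{bN}, $|b_N|\ge\frac38N|\theta(0)\cdot\tau|-C\ge cN$ on $\operatorname{supp}\chi$ for large $N$. In both cases the term $(X\chi)g_N$ has norm at most $CG_N$, and $\beta_N\to\infty$, so for large $N$
\[
c\,\beta_NG_N\le\|f\|_0\le C\beta_NG_N .
\]
On $\operatorname{supp}\chi$, for large $N$, each first derivative of $g_N$ is $O(|\tau_N|)|g_N|$, and $b_N$ and its first derivatives are $O(\beta_N)$ (in case (i), $b_N$ is constant; in case (ii), $\beta_N=N$). So $\|f\|_1\le C|\tau_N|\beta_NG_N$. Interpolation, that is, H\"older's inequality on the Fourier side, gives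
\[
\|f\|_0^2\le\|f\|_{\epsilon-1}\|f\|_{1-\epsilon},\qquad
\|f\|_{1-\epsilon}\le\|f\|_0^\epsilon\|f\|_1^{1-\epsilon}\le C|\tau_N|^{1-\epsilon}\beta_NG_N ,
\]
hence $\|f\|_{\epsilon-1}\ge c\,\beta_N|\tau_N|^{\epsilon-1}G_N$. With \eqref{star}, $\beta_N|\tau_N|^{\epsilon-1}\le C$. In case (i) this contradicts the choice of the subsequence. In case (ii) it says that $N^\epsilon$ is bounded, which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{classification}}]
\emph{Part (1).} In view of Lemma~\ref{Elemma} and Proposition~\ref{lossless} only the formula for $E$ is left. Note that for $H=\sum h_ih_i^*\ge0$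
\begin{equation}\label{trace}
-\ell_\tau(H)=-\sum_iQ_\tau(h_i)\le\nu(\tau)\sum_i|h_i|^2=\nu(\tau)\,\mathrm{tr}\,H .
\end{equation}
Let $0\ne w\in\mathrm{range}\,H$ with $H\in K$. For small $c>0$ we have $H-cww^*\ge0$, that is, $H=c(ww^*+H_0)$ with $H_0\ge0$. Then $Q_\tau(w)=-\ell_\tau(H_0)\le\mathrm{tr}(H_0)\,\nu(\tau)$ by \eqref{trace}, so $w\in E$.

Conversely let $w\in E$ with constant $C\ge0$. By \eqref{trace}, $C\nu(\tau)=\max\{-\ell_\tau(H):H\ge0,\ \mathrm{tr}\,H\le C\}$; the maximum is attained at $H=0$ if $\nu(\tau)=0$, and at $H=Cw'w'^*$ with $|w'|=1$, $Q_\tau(w')=-\nu(\tau)$ otherwise. So for each $\tau$ there is $H\ge0$ with $\mathrm{tr}\,H\le C$ and $\ell_\tau(ww^*+H)=Q_\tau(w)-C\nu(\tau)\le0$. We need one $H$ for all $\tau$, and obtain it by duality. Let $\ell^\alpha(H)=\sum L^\alpha_{jk}H_{jk}$. The set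
\[
\big\{\big(\ell^\alpha(ww^*+H)\big)_\alpha:\ H\ge0,\ \mathrm{tr}\,H\le C\big\}\subset\mathbb R^d
\]
is compact and convex, and by what was just said there is no $\tau$ whose scalar product with all its elements is positive. By the separation theorem it contains $0$. So some $ww^*+H$ belongs to $K$, and $w$ lies in its range because its kernel is orthogonal to $w$.

\emph{Part (2).} Let
\[
\mathfrak B=\{Y_{v,\varphi}:v\in\mathcal C^\infty(V,E),\ \varphi\in\mathcal C^\infty(V,F)\},\qquad
\mathfrak N=\{Y_{w,\psi}:w\in\mathcal C^\infty(V,\mathbb C^n),\ \psi\in\mathcal C^\infty(V,F)\}.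
\]
If $v$ takes values in $E$, then $\mathrm{Im}\,Q(v,w)$ takes values in $F$. So \eqref{bracket} shows that $\mathfrak B$ is a Lie algebra and that $[\mathfrak B,\mathfrak N]\subset\mathfrak N$. By part (1), $\mathfrak A_{\mathfrak Z}(V)\subset\mathfrak B$, so $\mathcal M(V)\subset\mathfrak N$. Conversely, take constant $v\in E$ and $w\in\mathbb C^n$, and $g\in\mathcal C^\infty(V,\mathbb C)$. Since $Y_{v,0}\in\mathfrak A_{\mathfrak Z}(V)$ and $Y_{gw,0}\in\mathrm{Re}\,\mathfrak Z(V)$, \eqref{bracket} gives
\[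
\mathcal M(V)\ni[Y_{v,0},Y_{gw,0}]\equiv-2\,\mathrm{Im}\big(\bar g\,Q(v,w)\big)\cdot\partial_t\quad\text{modulo }\mathrm{Re}\,\mathfrak Z(V).
\]
With $g=h$ and $g=ih$, $h$ real, this yields, up to constant factors, $h\,\mathrm{Im}\,Q(v,w)\cdot\partial_t$ and $h\,\mathrm{Re}\,Q(v,w)\cdot\partial_t$ for every $h\in\mathcal C^\infty(V,\mathbb R)$. So $\mathcal C^\infty(V,\mathbb R)\otimes F\subset\mathcal M(V)$.

\emph{Part (3).} The enthralled fields form a real vector space by (a) and contain $\mathrm{Re}\,\mathfrak Z(V)$ by (b). They are closed under multiplication by $\varphi\in\mathcal C^\infty(V,\mathbb R)$: on $\mathcal C_0^\infty(U)$ we may replace $\varphi$ by a function in $\mathcal C_0^\infty(V)$ equal to $\varphi$ near $\overline U$, and multiplication by it is bounded in Sobolev spaces. So, for one inclusion, it suffices to show that $\theta\cdot\partial_t$ is enthralled for $\theta\in P^\perp$. On the unit sphere of $\mathbb R^d$ the functions $\nu$ and $\tau\mapsto\theta\cdot\tau$ are continuous and semialgebraic,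 and the second vanishes wherever the first does, namely on $P$. By the {\L}ojasiewicz inequality \cite[Cor.~2.6.7]{BCR} there are $N\ge2$ and $C$ with $|\theta\cdot\tau|^N\le C\nu(\tau)$ on the sphere. By homogeneity $|\theta\cdot\tau|^N\le C\nu(\tau)|\tau|^{N-1}$ for all $\tau$, and therefore
\[
(\theta\cdot\tau)^2(1+|\tau|^2)^{\frac1N-1}\le C'\nu(\tau)^{2/N}\le C'(1+\nu(\tau)).
\]
By Lemma~\ref{criterion}, $\theta\cdot\partial_t$ satisfies \eqref{star} with $\epsilon=1/N$.

Conversely, let $Y_{w,\theta}$ be enthralled and $p\in V$. Translate $p$ to $0$ and take one $U\Subset V$ containing it; the exponent belonging to $U$ may be decreased to lie in $(0,1]$. By Lemma~\ref{test}(ii), $\theta(p)\cdot\tau=0$ for all $\tau\in P$. So $\theta$ is a smooth function with values in $P^\perp$.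

\emph{The criterion.} Comparing (2) and (3), equality holds on a nonempty $V$ if and only if $F=P^\perp$, a condition independent of $V$. It is equivalent to $\mathrm{span}\,P=F^\perp$, and $F^\perp=\{\tau:Q_\tau(v,\cdot)=0\text{ for all }v\in E\}$ by the definition of $F$.
\end{proof}

\section{Many missed fields and sharp exponents}\label{sec:sharp}

The pattern in \eqref{matrix} can be continued: each frequency that is forced to vanish is placed in the next diagonal position. Each further step costs another square root.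

\begin{theorem}\label{exponents}
Let $n\ge3$, $d=n$, with frequency $\xi=(\tau_1,\dots,\tau_{n-1},\sigma)$, and
\[
Q_\xi(w)=2\sum_{j=1}^{n-1}\tau_j\,\mathrm{Re}\,w_j\bar w_n+\sum_{j=1}^{n-2}\tau_j|w_{j+1}|^2+\sigma|w_n|^2
\]
\textup{(}$n=3$ is Theorem~\textup{\ref{main}}\textup{)}. Let $T_j=\partial_{t_j}$ be dual to $\tau_j$. On every nonempty open $V$, the field $T_j$ satisfies \eqref{star} with $\epsilon>0$ if and only if $\epsilon\le2^{-j}$ $(1\le j\le n-1)$, while $\mathcal M(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)T_1$. In particular, $\frac14$ in Theorem~\textup{\ref{main}} is optimal, and the enthralled fields exceed $\mathcal M(V)$ by exactly $n-2$ dimensions at every point.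
\end{theorem}

\begin{proof}
\emph{Sufficiency.} The coefficients of $Q_\xi$ are linear in $\xi$, so $\nu\le C|\xi|$ and $\sigma+\nu\le C|\xi|$. The form $Q_\xi+\nu|\cdot|^2\ge0$ has diagonal entries $\nu,\ \tau_1+\nu,\dots,\tau_{n-2}+\nu,\ \sigma+\nu$ and entry $\tau_j$ in position $(j,n)$. Its principal minors $\{1,n\}$ and $\{j+1,n\}$ give
\[
\tau_1^2\le\nu(\sigma+\nu),\qquad \tau_{j+1}^2\le(\tau_j+\nu)(\sigma+\nu)\quad(1\le j\le n-2).
\]
We claim $|\tau_j|\le C\nu^{2^{-j}}|\xi|^{1-2^{-j}}$. For $j=1$ this is the first inequality. If it holds for $j$, then, since also $\nu\le C\nu^{2^{-j}}|\xi|^{1-2^{-j}}$, the second inequality gives $\tau_{j+1}^2\le C\nu^{2^{-j}}|\xi|^{2-2^{-j}}$, which is the claim for $j+1$. Hence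
\[
\tau_j^2(1+|\xi|^2)^{2^{-j}-1}\le C\nu^{2^{1-j}}\le C(1+\nu),
\]
and Lemma~\ref{criterion} gives \eqref{star} with $\epsilon=2^{-j}$, hence with every smaller positive $\epsilon$.

\emph{Necessity.} Translate a point of $V$ to $0$; this preserves the fields $T_j$. We choose frequencies for which the minors above are nearly sharp with $\nu\le1$. Let $c^2=1/n$ with $c>0$, and for $N\ge1$ let
\[
\sigma=N,\qquad \tau_1=cN^{1/2},\qquad \tau_{j+1}=c(\tau_jN)^{1/2}\quad(1\le j\le n-2).
\]
Then $\tau_j$ is a positive constant times $N^{1-2^{-j}}$, and $|\xi|$ is comparable to $N$. From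
\[
2\tau_1\mathrm{Re}\,w_1\bar w_n\ge-|w_1|^2-c^2N|w_n|^2,\qquad
2\tau_{j+1}\mathrm{Re}\,w_{j+1}\bar w_n\ge-\tau_j|w_{j+1}|^2-c^2N|w_n|^2
\]
we get, by summation, $Q_\xi(w)\ge-|w_1|^2+N(1-(n-1)c^2)|w_n|^2\ge-|w|^2$. If $T_j$ satisfies \eqref{star} with $\epsilon\le1$, Lemma~\ref{test}(i) with $\kappa=1$ says that $N^{1-2^{-j}+\epsilon-1}$ is bounded, so $\epsilon\le2^{-j}$. If \eqref{star} held with some $\epsilon>1$, it would hold with $\epsilon=1$, which is excluded.

\emph{The two sides of the conjecture.} Let $w\in E$ with constant $C$. At $\sigma=1$, all $\tau_i=0$, we have $\nu=0$ and $Q_\xi(w)=|w_n|^2$, so $w_n=0$. Let $1\le j\le n-2$. At $\tau_j=\delta>0$, $\sigma=1$, the other $\tau_i=0$, we have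
\[
Q_\xi(w')=2\delta\,\mathrm{Re}\,w'_j\bar w'_n+\delta|w'_{j+1}|^2+|w'_n|^2\ge-\delta^2|w_j'|^2
\]
for all $w'$, so $\nu\le\delta^2$; and $Q_\xi(w)=\delta|w_{j+1}|^2$. Since $w\in E$, $\delta|w_{j+1}|^2\le C\delta^2$ for all $\delta>0$, so $w_{j+1}=0$. As $Q_\xi(e_1)=0$, $E=\mathbb Ce_1$. From $Q_\xi(e_1,w)=\tau_1\bar w_n$ we get $F=\mathbb RT_1$, and Theorem~\ref{classification}(2) gives $\mathcal M(V)$. If $Q_\xi\ge0$, the zero in position $(1,1)$ forces $\tau_1=0$; then the entry in position $(2,2)$, which is $\tau_1$, is zero and forces $\tau_2=0$; and so on. So $P=\{\tau_1=\dots=\tau_{n-1}=0,\ \sigma\ge0\}$, $P^\perp=\mathrm{span}(T_1,\dots,T_{n-1})$, and Theorem~\ref{classification}(3) gives the enthralled fields.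
\end{proof}

\section{Failure when every field is enthralled}

In the examples of Theorems~\ref{main} and~\ref{exponents} the direction $\sigma$ is never controlled. One may wonder whether the conjecture survives if every real field is enthralled. It does not: we add two real fields whose brackets generate $S$.

\begin{theorem}\label{allfields}
On $M'=\mathbb C^3_z\times\mathbb R^3_{(t,r,s)}\times\mathbb R^3_{(x,y,q)}$ let $\mathfrak Z(M')$ be spanned by $Z_1,Z_2,Z_3$ of Theorem~\textup{\ref{main}} and by
\[
X_1=\partial_x,\qquad X_2=\partial_y+x\,\partial_q+\tfrac{x^2}2S .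
\]
On every nonempty open $V$ all real vector fields are enthralled by $\mathfrak Z(V)$, but $R|_V\notin\mathcal M(V)$.
\end{theorem}

\begin{remark}
It matters that $S$ arises only as a double bracket. If $X_2$ were replaced by $\partial_y+xS$ (and $q$ dropped), then $[X_1,X_2]=S$ would give $\int|\sigma||\tilde u|^2\le2\|X_1u\|_0\|X_2u\|_0\le\|X_1u\|_0^2+\|X_2u\|_0^2$. By the first minor in Proposition~\ref{enthralled}, $|\tau|\le\sqrt{\nu(\sigma+\nu)}\le\nu+|\sigma|$. So, by \eqref{basic} for $w=e_2$ and \eqref{lower}, $\|\bar Z_2u\|_0^2\le\|Z_2u\|_0^2+\mathcal D(u)+\|X_1u\|_0^2+\|X_2u\|_0^2$: the fields $\mathrm{Re}\,Z_2$ and $\mathrm{Im}\,Z_2$ would satisfy \eqref{star} with $\epsilon=1$, and their brackets with $\mathrm{Re}\,Z_3$ and $\mathrm{Im}\,Z_3$ would put $R$ into $\mathcal M(V)$.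
\end{remark}

\begin{proof}[Proof of Theorem~\textup{\ref{allfields}}]
Let $X_3=[X_1,X_2]=\partial_q+xS$. Then $[X_1,X_3]=S$ and $[X_2,X_3]=0$, and $X_1,X_2,X_3$ commute with $Z_j,\bar Z_j,T,R,S$. The fields $\mathrm{Re}\,Z_j,\mathrm{Im}\,Z_j$ $(j=1,2,3)$, $X_1,X_2,X_3,T,R,S$ form a frame. We write $\mathcal D(u)=\sum_{j=1}^3\|Z_ju\|_0^2$ also on $M'$.

\emph{All real fields are enthralled.} The fields $\mathrm{Re}\,Z_j,\mathrm{Im}\,Z_j,X_1,X_2$ are enthralled by (b). Since $X_1\in\mathfrak Z(M')$ is real, it satisfies \eqref{star} with $\epsilon=1$. So $X_3=[X_1,X_2]$ and then $S=[X_1,X_3]$ are enthralled by (a). For $T$ and $R$, \eqref{minors} gives $\tau^2(1+|\xi|^2)^{-1/2}\le3\nu$ and $\rho^2(1+|\xi|^2)^{-3/4}\le10(1+\nu)$, and Lemma~\ref{criterion} applies on $G\times\mathbb R^3=M'$. As in the proof of Theorem~\ref{classification}(3), the enthralled fields form a $\mathcal C^\infty(V,\mathbb R)$-module. Since it contains a frame, it consists of all real fields.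

\emph{Fields with $\epsilon=1$.} Let
\[
Y=Z_w+\bar Z_w+a_1X_1+a_2X_2+a_3X_3+\theta\cdot(T,R,S)
\]
satisfy \eqref{star} with $\epsilon=1$ on $V$. We claim that $\theta\equiv0$, $a_3\equiv0$ and $w$ takes values in $\mathbb Ce_1$.

Let $p\in V$. Every point is the image of $0$ under the composition of a translation of Section~\ref{sec:quadrics} in the variables $(z,t,r,s)$ with a map
\[
(x,y,q,s)\mapsto\big(x+x_0,\ y+y_0,\ q+q_0+x_0y,\ s+x_0q+\tfrac{x_0^2}2y\big).
\]
The latter preserves $X_1$ and $S$, and sends $X_2$ to $\partial_y+x_0\partial_q+\frac{x_0^2}2S+x(\partial_q+x_0S)+\frac{x^2}2S=\partial_y+(x+x_0)\partial_q+\frac{(x+x_0)^2}2S$, which is $X_2$ at the image point. Hence it preserves $X_3$, and it preserves $Z_j$ because it leaves $z$ unchanged and preserves $\partial_{z_j},T,R,S$. The translation in $(z,t,r,s)$ preserves the $X_i$, whose coefficients depend on $x$ only, because it preserves $S$. Both maps preserve Lebesgue measure. So we may assume $p=0$, and \eqref{star} on a small $U\ni0$ gives $\|Yu\|_0^2\le C(\mathcal D(u)+\|X_1u\|_0^2+\|X_2u\|_0^2+\|u\|_0^2)$.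

We blow up so that $Z_j$ dominates $X_1$ and $X_2$. Give $(x,y,q)$ the weight $\frac34$: for $u\in\mathcal C_0^\infty(M')$ put
\[
\delta_\lambda(z,(t,r,s),(x,y,q))=\big(\lambda z,\ \lambda^2(t,r,s),\ \lambda^{3/4}(x,y,q)\big),\qquad u_\lambda=u\circ\delta_\lambda .
\]
Then $Z_ju_\lambda=\lambda(Z_ju)\circ\delta_\lambda$, $(T,R,S)u_\lambda=\lambda^2\big((T,R,S)u\big)\circ\delta_\lambda$, and
\[
\begin{aligned}
X_1u_\lambda&=\lambda^{3/4}(\partial_xu)\circ\delta_\lambda,\\
X_2u_\lambda&=\big(\lambda^{3/4}\partial_yu+x\,\partial_qu+\lambda^{1/2}\tfrac{x^2}2\partial_su\big)\circ\delta_\lambda,\\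
X_3u_\lambda&=\big(\lambda^{3/4}\partial_qu+\lambda^{5/4}x\,\partial_su\big)\circ\delta_\lambda .
\end{aligned}
\]
(With weight $\gamma$ in place of $\frac34$, the powers that matter are $\lambda^\gamma$ and $\lambda^{2-2\gamma}$ for $X_1,X_2$ and $\lambda^{2-\gamma}$ for $X_3$; any $\gamma\in(\frac12,1)$ would serve.) Insert $u_\lambda$ and cancel the Jacobian. The right side becomes at most $C\lambda^2\mathcal D(u)+O(\lambda^{3/2})$. On the left the coefficients, evaluated at $\delta_{1/\lambda}$, converge uniformly on $\operatorname{supp}u$ to their values at $0$. Let $\lambda\to\infty$ after dividing successively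
\begin{itemize}
\item by $\lambda^4$: $\theta(0)\cdot(T,R,S)u=0$ for all $u$. So $\theta$ vanishes at $p$, and as $p$ is arbitrary, $\theta\equiv0$;
\item then by $\lambda^{5/2}$: $a_3(0)\,x\,\partial_su=0$ for all $u$. So $a_3\equiv0$ in the same way;
\item then by $\lambda^2$, with $w_0=w(0)$: $\|(Z_{w_0}+\bar Z_{w_0})u\|_0^2\le C\,\mathcal D(u)$ for all $u\in\mathcal C_0^\infty(M')$.
\end{itemize}
Taking $u=u_1(z,t,r,s)\,u_2(x,y,q)$ with $\|u_2\|_0=1$ we get the same inequality for all $u_1\in\mathcal C_0^\infty(\mathbb C^3\times\mathbb R^3)$. Since $\|Z_{w_0}u_1\|_0^2\le|w_0|^2\mathcal D(u_1)$, condition (3) of Lemma~\ref{Elemma} holds and $w_0\in E=\mathbb Ce_1$, the space computed in Section~\ref{sec:proof}.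

\emph{Conclusion.} Let $\mathfrak B$ be the $\mathcal C^\infty(V,\mathbb R)$-span of $\mathrm{Re}\,Z_1,\mathrm{Im}\,Z_1,X_1,X_2,X_3,S$. All fields with $\epsilon=1$ belong to it. The only nonzero brackets among these generators are $[X_1,X_2]=X_3$ and $[X_1,X_3]=S$, up to order; so $\mathfrak B$ is a Lie algebra and contains $\mathfrak A_{\mathfrak Z}(V)$. Let $\mathfrak N$ be the $\mathcal C^\infty(V,\mathbb R)$-span of all the frame fields except $R$. It contains $\mathrm{Re}\,Z$ for all $Z\in\mathfrak Z(V)$. The brackets of generators of $\mathfrak B$ with frame fields are linear combinations of $X_3$, $S$ and $T$, the last coming from $[Z_1,\bar Z_3]=iT$ and its conjugate; recall $[Z_1,\bar Z_1]=[Z_1,\bar Z_2]=0$. Derivatives of coefficients only produce multiples of the generators of $\mathfrak B$ and $\mathfrak N$, and $\mathfrak B\subset\mathfrak N$. So $[\mathfrak B,\mathfrak N]\subset\mathfrak N$, hence $\mathcal M(V)\subset\mathfrak N$, and $R|_V\notin\mathfrak N$.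
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHNP}
Andrea Altomani, C. Denson Hill, Mauro Nacinovich, Egmont Porten,
\emph{Complex vector fields and hypoelliptic partial differential operators},
arXiv:0807.4857 (2008).

\bibitem{BCR}
Bochnak--Coste--Roy,
\emph{Real Algebraic Geometry}.

\end{thebibliography}

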